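\title{Potentially dense subsets of abelian groups are dense in a precompact group topology}

\begin{abstract}
A subset $S$ of an abelian group $G$ is potentially dense if it is dense in some Hausdorff group topology on $G$. We prove in ZFC that every potentially dense set is dense in some precompact Hausdorff group topology, which answers a question posed by Dikranjan and Shakhmatov. The same holds for countably many sets that are dense in one Hausdorff group topology. The proof passes through an intrinsic criterion: after a reduction to a subgroup of finite index, a set is potentially dense exactly when it is not a finite union of sets that are small, in an explicit cardinal sense, with respect to a finite chain $G\supseteq N_1G\supseteq N_2G\supseteq\cdots\supseteq 0$.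
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are abelian. A subset $S$ of a group $G$ is \emph{potentially dense} in $G$ if $S$ is dense in $(G,\mathcal{T})$ for some Hausdorff group topology $\mathcal{T}$ on $G$. A topological group is \emph{precompact} if it is isomorphic, as a topological group, to a subgroup of a compact Hausdorff group. The following question is posed in \cite{DS}.

\medskip
\noindent\textbf{Question.} \emph{Let $S$ be a potentially dense subset of an abelian group $G$. Is $S$ dense in some precompact Hausdorff group topology on $G$?}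
\medskip

Potential density quantifies over all Hausdorff group topologies on $G$. Precompact ones are concrete: such a topology is induced by an injective homomorphism $\varphi$ from $G$ to a compact group, and $S$ is dense in it when $\varphi(S)$ is dense in $\varphi(G)$. A positive answer says that only these topologies need to be examined. For $S=G$ the answer is positive because every group embeds into a power of the circle group (Lemma~\ref{lem:cube}), and for $G=\mathbb{Z}$ every infinite set is dense in a precompact topology (Section~\ref{ss:Z}).

\subsection{Obstructions to density}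
For $X\subseteq G$ and $n\in\mathbb{Z}$ let $nX=\{nx:x\in X\}$, and for a cardinal $\kappa$ let
\[
\ell(\kappa)=\min\{\tau:\kappa\le 2^{2^{\tau}}\}.
\]
By Posp\'{\i}\v{s}il's theorem (Lemma~\ref{lem:posp}), a dense subset of a Hausdorff space of size $\kappa$ has at least $\ell(\kappa)$ points. Multiplication by $n$ is continuous in every group topology, so if $S$ is dense in $G$, then $nS$ is dense in $nG$. Hence a potentially dense set satisfies
\begin{equation}\label{eq:naive}
|nS|\ge \ell(|nG|)\qquad\text{for all } n\ge 1 .
\end{equation}
Two positive cases of the Question are known. The answer is positive when $S$ is countable. And if $S$ is uncountable and $G$ is torsion-free or divisible, then $S$ is potentially dense if and only if it is dense in a precompact Hausdorff group topology, if and only if $|nS|\ge\ell(|G|)$ for all $n\ge1$; for these groups $|nG|=|G|$, so the last condition is \eqref{eq:naive}. We do not use these facts, but they indicate what to expect: if all obstructions to density are of this algebraic and cardinal kind, they do not depend on the topology, and one can try to build a precompact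 topology as soon as they vanish. For general groups, however, \eqref{eq:naive} is not the full list of obstructions.

\begin{example}\label{ex:union}
Let $G=A\oplus B$ with $A,B$ infinite, $2A=0$ and $3B=0$, and let $S=A\cup B$. Then $|nS|=|nG|$ for all $n\ge1$: if $n$ is prime to $6$, then $nS=S$ has size $|G|$, and otherwise $nS=nG$. So \eqref{eq:naive} holds. But $A$ and $B$ are the kernels of the maps $g\mapsto 2g$ and $g\mapsto 3g$, hence closed in every Hausdorff group topology, and so $S$ is a closed proper subset of $G$.
\end{example}

Here $S$ is a union of two sets, each too small in its own direction: $A$ has trivial projection to $B$, and $B$ has trivial projection to $A$. So the negligible sets should form an ideal. Moreover $|A|$ and $|B|$ can be very different, so smallness must be measured by different cardinals in different directions. Most of the work below comes from handling several such cardinals at once.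

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\mathcal{S}$ be a nonempty countable family of subsets of a group $G$, all dense in $(G,\mathcal{T})$ for one Hausdorff group topology $\mathcal{T}$. Then there is a precompact Hausdorff group topology $\mathcal{T}'$ on $G$ in which all members of $\mathcal{S}$ are dense. In particular, the answer to the Question is positive.
\end{theorem}

The theorem follows from a criterion that does not mention topologies. An infinite group $G$ is \emph{irreducible} if, for every $n\ge1$, the subgroup $nG$ is either infinite or zero.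

\begin{definition}\label{def:adm}
Let $G$ be an infinite group. A sequence of integers $\mathbf{n}=(n_0,\dots,n_r)$, $r\ge0$, is \emph{admissible} for $G$ if $n_i\ge2$ for $i<r$, if $n_r\ge2$ or $n_r=0$, and if, with $N_0=1$ and $N_{i+1}=n_iN_i$, the group $N_rG$ is infinite and $N_{r+1}G=0$. Put $b_i=\ell(|N_iG|)$ for $i\le r$; these are infinite cardinals. A set $X\subseteq G$ is
\begin{itemize}
\item \emph{small of type $(i,p)$}, where $n_i\ge2$ and $p$ is a prime divisor of $n_i$, if the image of $\frac{N_{i+1}}{p}X$ in $G/N_{i+1}G$ has size less than $b_i$;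
\item \emph{small of type $(r,q)$}, where $n_r=0$ and $q\ge1$ is an integer, if $|qX|<b_r$.
\end{itemize}
Let $\mathcal{I}_{\mathbf{n}}$ be the ideal generated by all small sets. Subsets of small sets are small, so $\mathcal{I}_{\mathbf{n}}$ consists of the finite unions of small sets.
\end{definition}

An admissible sequence cuts $G$ into the layers of the chain $G=N_0G\supseteq N_1G\supseteq\dots\supseteq N_{r+1}G=0$, and the $i$-th layer has its own threshold $b_i$. If $pG=0$ for a prime $p$, then $(p)$ is admissible and $\mathcal{I}_{(p)}=\{X:|X|<\ell(|G|)\}$. For $G=A\oplus B$ as in Example~\ref{ex:union}, the sequence $(3,2)$ is admissible, $3G=A$ and $G/3G\cong B$; a set is small of type $(0,3)$ if its projection to $B$ has size less than $\ell(|G|)$, and small of type $(1,2)$ if its projection to $A$ has size less than $\ell(|A|)$.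

\begin{theorem}\label{thm:B}
Let $G$ be an irreducible group and $\mathcal{S}$ a nonempty countable family of subsets of $G$. The following are equivalent:
\begin{itemize}
\item[(a)] all $S\in\mathcal{S}$ are dense in one Hausdorff group topology on $G$;
\item[(b)] there is an admissible sequence $\mathbf{n}$ with $S\notin\mathcal{I}_{\mathbf{n}}$ for all $S\in\mathcal{S}$;
\item[(c)] all $S\in\mathcal{S}$ are dense in one precompact Hausdorff group topology on $G$.
\end{itemize}
\end{theorem}

\begin{remark}\label{rem:hyp}
Irreducibility is used only for (a)$\Rightarrow$(b), and this implication fails without it. Let $G=A\oplus\mathbb{Z}(3)$ with $A$ infinite, $2A=0$, and let $S=G$. If $n_r=0$, then $G$ is small of type $(r,6)$. Otherwise $N_{r+1}G=0$ gives $3\mid n_i$ for some $i$, and $G$ is small of type $(i,3)$: the group $G/N_{i+1}G$ is finite if $N_{i+1}$ is odd, and $\frac{N_{i+1}}{3}G$ is finite if $N_{i+1}$ is even.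

Countability of $\mathcal{S}$ is used only for (b)$\Rightarrow$(c), in Lemma~\ref{lem:count}, and this implication fails without it. The family of all infinite subsets of $\mathbb{Z}$ satisfies (b) with $\mathbf{n}=(0)$, since $\mathcal{I}_{(0)}$ consists of the finite sets. It does not satisfy (a): in the discrete topology $2\mathbb{Z}$ is not dense, and in a nondiscrete Hausdorff group topology there are disjoint nonempty open sets $U,V$, and $U$ is infinite but not dense.
\end{remark}

Section~\ref{sec:prelim} collects the standard facts and introduces the compact groups that we map to. Section~\ref{sec:models} carries out the construction in three small cases. Section~\ref{sec:nec} proves (a)$\Rightarrow$(b). Sections~\ref{sec:layers}--\ref{sec:homs} prove (b)$\Rightarrow$(c); the implication (c)$\Rightarrow$(a) is trivial. Section~\ref{sec:A} deduces Theorem~\ref{thm:A} by passing to an irreducible subgroup of finite index. This step replaces one set by finitely many sets, which is why we work with families even if only one set is of interest. All proofs are in ZFC.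

\section{Preliminaries}\label{sec:prelim}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, and let $\|t\|$ be the distance from $t\in\mathbb{T}$ to $0$. For a group $G$ put $G[n]=\{g\in G:ng=0\}$; thus $\mathbb{T}[e]$ is cyclic of order $e$ for $e\ge1$, and $\mathbb{T}[0]=\mathbb{T}$. We write $\omega=\{0,1,2,\dots\}$ and identify $k\in\omega$ with $\{0,\dots,k-1\}$. For $t\in\mathbb{T}$ and $m\ge1$, let $t/m$ be the class of $x/m$, where $x\in(-\frac12,\frac12]$ represents $t$; then $m(t/m)=t$ and $\|t/m\|=\|t\|/m$.

\subsection{Cardinals and ideals}
The function $\ell$ is monotone, $\kappa\le 2^{2^{\ell(\kappa)}}$, and $\tau<\ell(\kappa)$ if and only if $2^{2^\tau}<\kappa$; in particular $\ell(\kappa)$ is infinite if $\kappa$ is. The cofinality $\operatorname{cf}(\theta)$ of an infinite cardinal $\theta$ is the least size of an unbounded subset of $\theta$. It is a regular cardinal, where $\theta$ is \emph{regular} if $\operatorname{cf}(\theta)=\theta$ and \emph{singular} otherwise. A union of fewer than $\operatorname{cf}(\theta)$ sets of size less than $\theta$ has size less than $\theta$. Infinite successor cardinals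 are regular, so a singular cardinal is the supremum of the regular cardinals below it.

An \emph{ideal} on $G$ is a nonempty family of subsets of $G$ closed under subsets and finite unions. It is \emph{$\mu$-complete} if it is closed under unions of fewer than $\mu$ members; every ideal is $\omega$-complete. The ideal generated by ideals $J_1,\dots,J_k$ consists of the sets $X_1\cup\dots\cup X_k$ with $X_j\in J_j$, so it is $\mu$-complete if all $J_j$ are.

\begin{lemma}[Posp\'{\i}\v{s}il's theorem]\label{lem:posp}
A Hausdorff space with a dense subset $D$ of size $\tau$ has size at most $2^{2^\tau}$.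
\end{lemma}

\begin{proof}
The map $x\mapsto\{Z\subseteq D:x\in\overline{Z}\}$ is injective: if $U\ni x$ and $V\ni y$ are disjoint open sets, then $x\in\overline{U\cap D}$ and $y\notin\overline{U\cap D}$.
\end{proof}

\subsection{Topological groups}
We use the following facts about a Hausdorff topological group $G$.
\begin{itemize}
\item[(T1)] The closure of a subgroup is a subgroup. The subgroup generated by an open neighborhood of $0$ is open. A closed subgroup of finite index is open. The quotient by a closed subgroup is Hausdorff.
\item[(T2)] $G[n]$ is closed, and $n\overline{X}\subseteq\overline{nX}$, so that $\overline{n\overline{X}}=\overline{nX}$.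
\item[(T3)] $G$ is precompact if and only if it is \emph{totally bounded}, that is, for every neighborhood $U$ of $0$ there is a finite set $F$ with $G=F+U$; in this case the completion of $G$ is compact.
\end{itemize}
If $\varphi$ is an injective homomorphism from an abstract group $G$ to a compact Hausdorff group $K$, the preimages of open sets form a precompact Hausdorff group topology on $G$, and $S\subseteq G$ is dense in it whenever $\varphi(S)$ is dense in $K$.

\subsection{Extending homomorphisms}
Let $A$ be a subgroup of $E$ and $a\in E$. The \emph{order of $a$ modulo $A$} is the order $j\in\{1,2,\dots,\infty\}$ of $a+A$ in $E/A$.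
\begin{itemize}
\item[(E1)] Let $h:A\to D$ be a homomorphism and $d\in D$. If $j=\infty$, or $j<\infty$ and $jd=h(ja)$, then $g+ta\mapsto h(g)+td$ is a well-defined homomorphism $A+\langle a\rangle\to D$. Indeed, if $j<\infty$ and $g+ta=0$, then $t=jt'$ and $h(g)+td=-t'h(ja)+t'jd=0$.
\item[(E2)] If $m\ge1$, $ma\in A$ and $\frac{m}{p}a\notin A$ for all primes $p\mid m$, then $j=m$, because $j$ divides $m$ but no $\frac mp$.
\item[(E3)] If $D$ is divisible, every homomorphism $A\to D$ extends to $E$. Every group $H$ embeds into a divisible group of size at most $|H|+\omega$. A divisible group $D$ is a direct sum of copies of $\mathbb{Q}$ and of the groups $\mathbb{Z}(p^\infty)$; the number of copies of $\mathbb{Q}$ is the torsion-free rank of $D$, and the number of copies of $\mathbb{Z}(p^\infty)$ is the dimension of $D[p]$ over $\mathbb{Z}(p)$.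
\end{itemize}

\subsection{The compact groups and their targets}
Let $b$ be an infinite cardinal and let $\Lambda_b=\{0,1\}^b$ be the Cantor cube, so $|\Lambda_b|=2^b$. We shall map groups of size up to $2^{2^b}$ into $\mathbb{T}^{\Lambda_b\times\omega}$, and we need $b$ elements to have dense image. Consider the subgroups
\begin{align*}
\mathcal{P}_b&=\{u\in\mathbb{T}^{\Lambda_b\times\omega}: u(w,j)\text{ does not depend on } j\},\\
\mathcal{D}_b&=\{u\in\mathbb{T}^{\Lambda_b\times\omega}: \lim_{j\to\infty}u(w,j)=0\text{ for all } w\in\Lambda_b\}.
\end{align*}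
For a function $u$ whose domain contains $\Lambda_b\times k$, let $[u]_k\in\mathcal{D}_b$ be equal to $u$ on $\Lambda_b\times k$ and to $0$ elsewhere, and let $\|u\|_k=\sup\{\|u(w,j)\|:w\in\Lambda_b,\ j<k\}$; the supremum over all of $\Lambda_b\times\omega$ is $\|u\|_\infty$. For $e=0$ or $e\ge2$, let $\mathcal{C}_{b,e}$ be the set of pairs $(f,k)$, called \emph{targets}, where $k\ge1$ and $f:\Lambda_b\times k\to\mathbb{T}[e]$ is locally constant in the first variable and, if $e=0$, takes values in $\mathbb{Q}/\mathbb{Z}$.

\begin{lemma}\label{lem:cube}
\begin{itemize}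
\item[(a)] $\mathcal{D}_b$ is divisible and closed under uniform limits, and $\mathcal{D}_b\cap\mathcal{P}_b=0$.
\item[(b)] If $H\le E$ and $|H|\le 2^{2^b}$, there is a homomorphism $\psi:E\to\mathcal{P}_b$ that is injective on $H$.
\item[(c)] $|\mathcal{C}_{b,e}|=b$.
\item[(d)] Let $\Delta\subseteq\Lambda_b\times\omega$ be finite and $g:\Delta\to\mathbb{T}[e]$, with values in $\mathbb{Q}/\mathbb{Z}$ if $e=0$. There is $(f,k)\in\mathcal{C}_{b,e}$ with $\Delta\subseteq\Lambda_b\times k$ and $f|_\Delta=g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $u\in\mathcal{D}_b$, then $(w,j)\mapsto u(w,j)/m$ lies in $\mathcal{D}_b$ and $m$ times it is $u$. A uniform limit of sequences tending to $0$ tends to $0$, and a constant sequence tending to $0$ is $0$.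

(b) Let $\kappa=2^{2^b}$. The group $\mathcal{P}_b\cong\mathbb{T}^{\Lambda_b}$ is divisible. Its subgroup $\mathbb{T}[p]^{\Lambda_b}$ has size $\kappa>\omega$, hence dimension $\kappa$ over $\mathbb{Z}(p)$. Since $q\mapsto q\sqrt2+\mathbb{Z}$ embeds $\mathbb{Q}$ into $\mathbb{T}$, the group $\mathbb{T}^{\Lambda_b}$ contains the rational vector space $\mathbb{Q}^{\Lambda_b}$ of size $\kappa$, hence of dimension $\kappa$. By (E3), $\mathcal{P}_b$ is a direct sum of $\kappa$ copies of $\mathbb{Q}$ and of each $\mathbb{Z}(p^\infty)$, and $H$ embeds into a direct sum of at most $\kappa$ such groups. So $H$ embeds into $\mathcal{P}_b$, and the embedding extends to $E$.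

(c) By compactness, a clopen subset of $\Lambda_b$ is a finite union of sets given by finitely many coordinates, so there are at most $b$ clopen sets. A locally constant function on $\Lambda_b$ has finitely many values and clopen fibers, and the values come from a countable set; so $|\mathcal{C}_{b,e}|\le b$. For a fixed permitted value $t\ne0$, the functions $w\mapsto w(\alpha)t$, $\alpha<b$, give $b$ distinct targets with $k=1$.

(d) Partition $\Lambda_b$ into finitely many clopen sets, each containing at most one first coordinate of a point of $\Delta$, and let $f(\cdot,j)$ be constant on each piece.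
\end{proof}

\section{Three model cases}\label{sec:models}

Each of the following cases of (b)$\Rightarrow$(c) isolates one ingredient of the general proof.

\subsection{The integers: perturbation}\label{ss:Z}
Let $S\subseteq\mathbb{Z}$ be infinite. We find an irrational $\alpha$ such that $S\alpha$ is dense in $\mathbb{T}$; then $n\mapsto n\alpha+\mathbb{Z}$ is the required injective homomorphism. Let $(u_t)_{t\ge1}$ be a sequence in $\mathbb{T}$ all of whose tails are dense, and let $(q_t)_{t\ge1}$ enumerate $\mathbb{Q}$. Put $L_0=[0,1]$. Given a closed interval $L_{t-1}$ of positive length $\lambda$, choose $s_t\in S$ with $|s_t|\lambda\ge1$. Then $x\mapsto s_tx+\mathbb{Z}$ maps $L_{t-1}$ onto $\mathbb{T}$, so there is a closed interval $L_t\subseteq L_{t-1}$ of positive length, avoiding $q_t$, on which $\|s_tx-u_t\|\le1/t$. Any $\alpha\in\bigcap_tL_t$ works. Note that the value at $s_t$ cannot be prescribed freely, since a homomorphism on $\mathbb{Z}$ is determined by its value at $1$; but for large $|s_t|$ a small change of the value at $1$ moves the value at $s_t$ anywhere.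

\subsection{Prime exponent: separating density from injectivity}\label{ss:p}
Let $G$ be infinite with $pG=0$, let $b=\ell(|G|)$ and $|S|\ge b$. A maximal linearly independent subset of $S$ spans $S$, and the span of fewer than $b$ vectors over $\mathbb{Z}(p)$ has fewer than $b$ elements. So $S$ contains an independent family $(s_c)_{c\in\mathcal{C}_{b,p}}$. We want a homomorphism $\varphi$ that sends each $s_c$ to its target and is injective on $G$. The two requirements are met on different coordinates: the target $c=(f,k)$ concerns only $j<k$, and injectivity is read off as $j\to\infty$.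

Let $\psi:G\to\mathcal{P}_b$ be injective (Lemma~\ref{lem:cube}(b)). Put $h(s_c)=[f-\psi(s_c)]_k$ for $c=(f,k)$. These elements are killed by $p$, so $h$ extends to the span of the $s_c$ and then, by (E3), to $h:G\to\mathcal{D}_b$. Let $\varphi=h+\psi:G\to\mathbb{T}[p]^{\Lambda_b\times\omega}$. If $\varphi(g)=0$, then $\psi(g)=-h(g)\in\mathcal{P}_b\cap\mathcal{D}_b=0$, so $g=0$. And $\varphi(s_c)=f$ on $\Lambda_b\times k$, so $\varphi(S)$ is dense by Lemma~\ref{lem:cube}(d). The point is that $\varphi$ is injective for \emph{every} homomorphism $h$ into $\mathcal{D}_b$.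

\subsection{Two layers: a tree of targets}\label{ss:two}
Let $G=A\oplus B$ with $2A=0$, $3B=0$ and projections $\alpha,\beta$ onto $A$ and $B$. Assume that $A$ is infinite with $\ell(|A|)=\omega$ and that $b=\ell(|G|)$ is regular and uncountable. Call $X$ \emph{thin} if $|\beta(X)|<b$; a union of fewer than $b$ thin sets is thin. The ideal $\mathcal{I}_{(3,2)}$ is generated by the thin sets and the sets $X$ with $\alpha(X)$ finite. Let $S\notin\mathcal{I}_{(3,2)}$, and fix injective homomorphisms $\psi_A:A\to\mathcal{P}_\omega$ and $\psi_B:B\to\mathcal{P}_b$. As in Section~\ref{ss:p}, it suffices to find $h_A:A\to\mathcal{D}_\omega$ and $h_B:B\to\mathcal{D}_b$ such that for each pair of targets $(f,k)\in\mathcal{C}_{\omega,2}$, $(f',k')\in\mathcal{C}_{b,3}$ \emph{one} point $s\in S$ satisfies $(h_A+\psi_A)(\alpha(s))=f$ on $\Lambda_\omega\times k$ and $(h_B+\psi_B)(\beta(s))=f'$ on $\Lambda_b\times k'$. There are $b$ pairs, and $A$ may be countable, so the elements $\alpha(s)$ cannot all be independent. We therefore treat the targets for $A$ first.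

\emph{Stage $\omega$.} Enumerate $\mathcal{C}_{\omega,2}$ as $(f_t,k_t)$, $t\ge1$. Given $s_1,\dots,s_{t-1}$, let $Y_t$ be the set of $x\in S$ with $\alpha(x)\notin\langle\alpha(s_1),\dots,\alpha(s_{t-1})\rangle$. The removed set has finite $\alpha$-image, so $Y_t\notin\mathcal{I}_{(3,2)}$ and $Y_t$ is not thin. If some fiber $Y_t\cap\alpha^{-1}(a)$ is not thin, let $X_t$ be such a fiber (case I); otherwise let $X_t=Y_t$ (case II). Choose $s_t\in X_t$. The elements $\alpha(s_t)$ are independent, and we put $h_A(\alpha(s_t))=[f_t-\psi_A(\alpha(s_t))]_{k_t}$.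

\emph{Stage $b$.} List the pairs $(t,(f',k'))$ in order type $b$. At a given step let $A'\le A$ be generated by all $\alpha(s_{t'})$ and the $\alpha$-images of the points chosen earlier in this stage, and let $B'\le B$ be generated by the $\beta$-images of the latter; both have size less than $b$. Choose $s\in X_t$ such that $\beta(s)\notin B'$ and, in case II, $z=\alpha(s)-\alpha(s_t)\notin A'$. This is possible: the points violating the first condition form a thin set, and those violating the second form a union of fewer than $b$ thin fibers. Put $h_B(\beta(s))=[f'-\psi_B(\beta(s))]_{k'}$. In case I, $\alpha(s)=\alpha(s_t)$. In case II put $h_A(z)=[-\psi_A(z)]_{k_t}$, which (E1) permits; then $(h_A+\psi_A)(z)$ vanishes on $\Lambda_\omega\times k_t$. In both cases $s$ inherits the target $(f_t,k_t)$ from $s_t$.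

Three features persist in general. Targets are handled in increasing order of the thresholds. Once a layer has received its target, the ideal is replaced by a smaller and more complete one. And the sets $X_t$ are made homogeneous, so that a target already met can be passed on to later points.

\section{Dense sets are not small}\label{sec:nec}

If $S$ is dense and $f:G\to L$ is continuous with dense image, then $|f(S)|\ge\ell(|L|)$ by Lemma~\ref{lem:posp}. We need this for a finite union $S=S_1\cup\dots\cup S_k$ and a different map $f_j$ for each piece. No piece has to be dense; some pieces are dense in an open set, and different pieces may be responsible for different parts of $G$. Passing to an open subgroup turns this into a covering of $G$ by cosets, which the next lemma excludes.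

\begin{lemma}\label{lem:cover}
Let $Y_1,\dots,Y_k$ be subgroups of $G$ with infinite indices $\lambda_j=|G:Y_j|$, and let $\mathcal{F}_j$ be a family of fewer than $\lambda_j$ cosets of $Y_j$. Then $\bigcup_j\bigcup\mathcal{F}_j\ne G$.
\end{lemma}

\begin{proof}
\emph{Case 1: $\lambda_1=\dots=\lambda_k=\lambda$.} We use induction on $k$; for $k=0$ the union is empty. Suppose that $G$ is covered. Some coset $g+Y_k$ is not in $\mathcal{F}_k$; it is disjoint from $\bigcup\mathcal{F}_k$, hence covered by the members of $\mathcal{F}_j$, $j<k$. Then every $c+Y_k\in\mathcal{F}_k$ is covered by the translates of these members by $c-g$. So $G$ is covered by families $\mathcal{F}_j'$ of cosets of $Y_j$, $j<k$, with $|\mathcal{F}_j'|\le|\mathcal{F}_j|(1+|\mathcal{F}_k|)<\lambda$, contrary to the induction hypothesis.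

\emph{Case 2: arbitrary $\lambda_j$.} We use induction on $k$, for all groups at once. Let $\lambda=\min_j\lambda_j$ and $M=\{j:\lambda_j=\lambda\}$. If $M=\{1,\dots,k\}$, Case 1 applies. Otherwise, Case 1 gives $x\notin\bigcup_{j\in M}\bigcup\mathcal{F}_j$. Let $Y=\bigcap_{j\in M}Y_j$; then $|G:Y|\le\lambda^{|M|}=\lambda$, and $x+Y$ misses $\bigcup_{j\in M}\bigcup\mathcal{F}_j$ because $Y\subseteq Y_j$ for $j\in M$. Suppose that $G$ is covered. Intersecting with $x+Y$ and translating by $-x$, we cover $Y$ by families, one for each $j\notin M$, of fewer than $\lambda_j$ cosets of $Y\cap Y_j$. From $\lambda<\lambda_j\le|G:Y\cap Y_j|\le\lambda\,|Y:Y\cap Y_j|$ we get $|Y:Y\cap Y_j|\ge\lambda_j$. This contradicts the induction hypothesis for $Y$.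
\end{proof}

\begin{proposition}\label{prop:nec}
Let $S$ be dense in the Hausdorff group $G$, and let $f_j:G\to L_j$, $1\le j\le k$, be continuous homomorphisms with dense image into infinite Hausdorff groups. If $S=S_1\cup\dots\cup S_k$, then $|f_j(S_j)|\ge\ell(|L_j|)$ for some $j$.
\end{proposition}

\begin{proof}
Suppose that $|f_j(S_j)|<\ell(|L_j|)$ for all $j$. Let $J$ be the set of $j$ for which $S_j$ is not nowhere dense. The union of the other pieces is nowhere dense, so $\bigcup_{j\in J}S_j$ is still dense and $J\ne\emptyset$.

\emph{Step 1: for $j\in J$ there is an open subgroup $H_j$ with $|\overline{f_j(H_j)}|<|L_j|$.} There are $x\in G$ and an open $U\ni0$ such that $T=(S_j-x)\cap U$ is dense in $U$. If $\tau=|f_j(S_j)|$ is infinite, let $H_j=\langle U\rangle$. The closure of $\langle T\rangle$ is a subgroup containing $U$, so $\langle T\rangle$ is dense in $H_j$. Hence $f_j(\langle T\rangle)$, which has size at most $\tau$, is dense in $\overline{f_j(H_j)}$, and $|\overline{f_j(H_j)}|\le2^{2^\tau}<|L_j|$ by Lemma~\ref{lem:posp}. If $f_j(S_j)$ is finite, then $f_j(U)\subseteq\overline{f_j(T)}=f_j(T)$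 is finite. Then $U'=U\setminus f_j^{-1}(f_j(U)\setminus\{0\})$ is an open neighborhood of $0$ with $f_j(U')=\{0\}$, and we take $H_j=\langle U'\rangle$.

\emph{Step 2: a forbidden covering.} Let $H=\bigcap_{j\in J}H_j$, an open subgroup. Every coset of $H$ meets the dense set $\bigcup_{j\in J}S_j$, so $G=\bigcup_{j\in J}(S_j+H)$. For $j\in J$ let $C_j=\overline{f_j(H)}$ and $Y_j=f_j^{-1}(C_j)\supseteq H$. Since $|C_j|<|L_j|$, the Hausdorff group $L_j/C_j$ has size $|L_j|$. The image of $G$ in it is dense and algebraically isomorphic to $G/Y_j$, so $|L_j|\le2^{2^{|G:Y_j|}}$, that is, $|G:Y_j|\ge\ell(|L_j|)\ge\omega$. Since $\ker f_j\subseteq Y_j$, the set $S_j+Y_j$ is a union of at most $|f_j(S_j)|<|G:Y_j|$ cosets of $Y_j$. But $G=\bigcup_{j\in J}(S_j+Y_j)$, which contradicts Lemma~\ref{lem:cover}.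
\end{proof}

To apply the proposition to small sets we need Hausdorff quotients, and the subgroups $N_iG$ need not be closed. So we work with their closures, and we let the topology choose the sequence $\mathbf{n}$: each $n_i$ is the first multiplier that lowers the cardinality of the closure. Minimality of $n_i$ is what keeps the quotients large.

\begin{proof}[Proof of \textup{(a)$\Rightarrow$(b)} in Theorem~\ref{thm:B}]
Fix a topology as in (a). Put $N_0=1$ and $D_0=G$. Given an infinite closed subgroup $D_i=\overline{N_iG}$, let $n_i$ be the least $n\ge1$ with $|\overline{nD_i}|<|D_i|$ if there is one, and $n_i=0$ otherwise. Put $N_{i+1}=n_iN_i$ and $D_{i+1}=\overline{n_iD_i}$, which equals $\overline{N_{i+1}G}$ by (T2). Then $n_i\ne1$ and $|D_{i+1}|<|D_i|$. There is no infinite decreasing sequence of cardinals, so there is a first $r$ with $D_{r+1}$ finite. Since $n_i=0$ gives $D_{i+1}=0$, we have $n_i\ge2$ for $i<r$. The group $N_rG$ is infinite, since otherwise it would be closed and $D_r$ would be finite. The group $N_{r+1}G\subseteq D_{r+1}$ is finite, hence zero: by irreducibility if $N_{r+1}\ge1$, and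 trivially if $N_{r+1}=0$. So $\mathbf{n}$ is admissible, and $b_i=\ell(|N_iG|)\le\ell(|D_i|)$. To each type we attach a continuous homomorphism $f:G\to L$ with dense image such that $|L|=|D_i|$ and $|f(X)|<b_i\le\ell(|L|)$ for every $X$ small of that type.

\emph{Type $(i,p)$ with $n_i\ge2$.} Let $L=\overline{\frac{n_i}{p}D_i}\,/D_{i+1}$ and $f(g)=\frac{N_{i+1}}{p}g+D_{i+1}$. The image is dense since $\overline{\frac{n_i}{p}D_i}=\overline{\frac{N_{i+1}}{p}G}$ by (T2). By minimality of $n_i$ we have $|\overline{\frac{n_i}{p}D_i}|=|D_i|>|D_{i+1}|$, so $|L|=|D_i|$. Since $N_{i+1}G\subseteq D_{i+1}$, the set $f(X)$ is an image of the image of $\frac{N_{i+1}}{p}X$ in $G/N_{i+1}G$.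

\emph{Type $(r,q)$ with $n_r=0$.} Let $L=\overline{qD_r}=\overline{qN_rG}$ and $f(g)=qN_rg$. Then $|L|=|D_r|$ because $n_r=0$, and $|f(X)|\le|qX|$.

By Proposition~\ref{prop:nec}, no $S\in\mathcal{S}$ is a finite union of small sets.
\end{proof}

\section{Reduction to a problem about targets}\label{sec:layers}

From here to the end of Section~\ref{sec:homs} we fix $\mathbf{n}$ as in Theorem~\ref{thm:B}(b) and write $\mathcal{S}=\{S_l:l\in I\}$ with $I$ nonempty and countable. We call $i\in\{0,\dots,r\}$ a \emph{layer}; it is \emph{bounded} if $n_i\ge2$ and \emph{unbounded} if $n_i=0$, which can happen only for $i=r$.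

In Section~\ref{ss:two} the layers were direct summands. In general they are not, and we need quotients of $G$ to replace the projections $\alpha,\beta$. The natural candidate for a bounded layer is $G/N_{i+1}G$. But smallness in layer $i$ controls only the primes dividing $n_i$, so we also factor out the torsion for the other primes. For bounded $i$ write $N_{i+1}=e_ie_i'$, where $e_i\ge2$ is the largest divisor of $N_{i+1}$ all of whose prime factors divide $n_i$. Then $e_i'$ is prime to $n_i$, and $e_i$ and $n_i$ have the same prime divisors. Put
\[
W_i=\{g\in G:e_i'g\in N_{i+1}G\},\qquad E_i=G/W_i .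
\]
Then $e_iE_i=0$, since $e_i'e_ig=N_{i+1}g$. If layer $r$ is unbounded, put $e_r=0$, $W_r=0$, $E_r=G$. Let $\rho_i:G\to E_i$ be the quotient map and $B_i=\rho_i(N_iG)$.

\begin{lemma}\label{lem:layers}
\begin{itemize}
\item[(a)] For bounded $i$ and a prime $p\mid e_i$, a set $X$ is small of type $(i,p)$ if and only if $|\frac{e_i}{p}\rho_i(X)|<b_i$.
\item[(b)] If $0\ne g\in G$, then $0\ne\rho_i(g)\in B_i$ for some $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x,x'\in X$ we have $\frac{e_i}{p}(x-x')\in W_i$ if and only if $\frac{N_{i+1}}{p}(x-x')\in N_{i+1}G$, so the two sets in question have the same size.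

(b) Let $i\le r$ be maximal with $g\in N_iG$; then $g\notin N_{i+1}G$, by maximality if $i<r$ and because $N_{r+1}G=0$ if $i=r$. If $i$ is unbounded, $\rho_i(g)=g\ne0$. If $i$ is bounded and $g\in W_i$, then $e_i'g$ and $n_ig$ lie in $N_{i+1}G$; as $e_i'$ and $n_i$ are coprime, $g\in N_{i+1}G$, a contradiction.
\end{proof}

Write $\Lambda_i,\mathcal{P}_i,\mathcal{D}_i,\mathcal{C}_i$ for $\Lambda_{b_i},\mathcal{P}_{b_i},\mathcal{D}_{b_i},\mathcal{C}_{b_i,e_i}$. The group $E_i$ may be too large to embed into $\mathcal{P}_i$; for instance, for $G=\mathbb{Z}(2)^{(\kappa)}\oplus\mathbb{Z}(4)^{(\omega)}$ and $\mathbf{n}=(2,2)$ we have $E_1=G$ and $b_1=\omega$. By Lemma~\ref{lem:layers}(b) injectivity is needed only on $B_i$, and $|B_i|\le|N_iG|\le2^{2^{b_i}}$. By Lemma~\ref{lem:cube}(b) we fix homomorphisms $\psi_i:E_i\to\mathcal{P}_i$ that are injective on $B_i$. For $n\ge1$ let $\eta_i(n)=0$ if $i$ is bounded and $\eta_i(n)=1/n$ if $i$ is unbounded.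

\begin{proposition}\label{prop:goal}
There are homomorphisms $h_i:E_i\to\mathcal{D}_i$, $i\le r$, with the following property. For every $l\in I$, every $n\ge1$ and all targets $(f_i,k_i)\in\mathcal{C}_i$, $i\le r$, there is $s\in S_l$ such that $\varphi_i=h_i+\psi_i$ satisfies
\begin{equation}\label{eq:target}
\|\varphi_i(\rho_i(s))-f_i\|_{k_i}\le\eta_i(n)
\end{equation}
for all $i\le r$.
\end{proposition}

\begin{proof}[Proof of \textup{(b)$\Rightarrow$(c)} in Theorem~\ref{thm:B}, given Proposition~\ref{prop:goal}]
Since $e_iE_i=0$, the homomorphism $\varphi_i$ takes values in $\mathbb{T}[e_i]^{\Lambda_i\times\omega}$. If $y\in B_i$ and $\varphi_i(y)=0$, then $\psi_i(y)=-h_i(y)\in\mathcal{P}_i\cap\mathcal{D}_i=0$, so $y=0$. By Lemma~\ref{lem:layers}(b),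
\[
\varphi=(\varphi_i\circ\rho_i)_{i\le r}:G\to K=\prod_{i\le r}\mathbb{T}[e_i]^{\Lambda_i\times\omega}
\]
is an injective homomorphism into a compact Hausdorff group. A nonempty open subset of $K$ contains the set of all points whose values on finite sets $\Delta_i\subseteq\Lambda_i\times\omega$ are within $1/n$ of prescribed values, for some $n$; in an unbounded layer these values may be taken in the dense subgroup $\mathbb{Q}/\mathbb{Z}$. Choose targets with these values by Lemma~\ref{lem:cube}(d); the point $s\in S_l$ given by \eqref{eq:target} is mapped into the open set. So each $\varphi(S_l)$ is dense in $K$.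
\end{proof}

\section{The tree of partial targets}\label{sec:tree}

In Section~\ref{ss:two} we discarded, at stage $b$, a union of fewer than $b$ negligible sets, so the ideal in use had to be $b$-complete. Two new obstacles to completeness arise. First, $b_i$ may be singular: for example, if $b$ is the supremum of $\omega,2^\omega,2^{2^\omega},\dots$, then $\ell(2^{2^b})=b$, since $2^{2^\tau}<b$ for $\tau<b$. The sets of size less than $b_i$ are then closed only under unions of length less than $\operatorname{cf}(b_i)$. We repair this by first committing to a regular cardinal $\theta<b_i$ and to $\theta$ of the targets. Second, in an unbounded layer the condition ``$|qX|<b_r$ for some $q$'' need not be preserved by countable unions. We repair this by first committing to $q=n!$; the same $n$ will be the precision in \eqref{eq:target}. These commitments are made in increasing order of the number of choices, and the result is a tree of finite height.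

\subsection{Ideals}
Let $\theta$ be an infinite cardinal. For a bounded layer $i$ let $J_i^\theta$ consist of the sets $\bigcup_{p\mid e_i}X^p$ ($p$ prime) with $|\frac{e_i}{p}\rho_i(X^p)|<\theta$ for each $p$. If $r$ is unbounded, let $J_r^{\theta,n}=\{X:|n!\,X|<\theta\}$ and $J_r^\theta=\bigcup_{n\ge1}J_r^{\theta,n}$; the union is increasing since $|(n+1)!\,X|\le|n!\,X|$. All these families are ideals that increase with $\theta$. The ideals $J_i^\theta$ for bounded $i$ and $J_r^{\theta,n}$ are $\operatorname{cf}(\theta)$-complete; for $J_i^\theta$, take unions separately for each $p$. By Lemma~\ref{lem:layers}(a), and since $|qX|<b_r$ implies $|q!\,X|<b_r$,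
\begin{equation}\label{eq:gen}
\mathcal{I}_{\mathbf{n}}\text{ is generated by } J_0^{b_0},\dots,J_r^{b_r}.
\end{equation}

\subsection{Labels and states}
If $b_i$ is regular, put $\theta_{i,0}=b_i$ and $\mathcal{C}_{i,0}=\mathcal{C}_i$. If $b_i$ is singular, put $\kappa_i=\operatorname{cf}(b_i)$, choose regular cardinals $\theta_{i,\xi}$, $\xi<\kappa_i$, with supremum $b_i$ and $\kappa_i<\theta_{i,\xi}<b_i$, enumerate $\mathcal{C}_i=\{c_{i,\alpha}:\alpha<b_i\}$ by Lemma~\ref{lem:cube}(c), and put $\mathcal{C}_{i,\xi}=\{c_{i,\alpha}:\alpha<\theta_{i,\xi}\}$. In both cases $0<|\mathcal{C}_{i,\xi}|\le\theta_{i,\xi}$ and $\mathcal{C}_i=\bigcup_\xi\mathcal{C}_{i,\xi}$.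

There are finitely many \emph{labels}, each with a set of values and a \emph{width}, a regular cardinal that bounds the number of values:
\begin{itemize}
\item the label $n$, present only if $r$ is unbounded, with values $1,2,\dots$ and width $\omega$;
\item the label $\xi_i$, present only if $b_i$ is singular, with values $\xi_i<\kappa_i$ and width $\kappa_i$;
\item the label $c_i$, for each $i\le r$, with values $(f_i,k_i)\in\mathcal{C}_{i,\xi_i}$ and width $\theta_{i,\xi_i}$.
\end{itemize}
A \emph{state} $\mathfrak{s}$ assigns values to some of the labels, subject to the rule that $c_i$ can be assigned only if $\xi_i$ is \emph{known}, that is, $\xi_i$ is assigned or $b_i$ is regular (then $\xi_i=0$ by convention). An unassigned label is \emph{pending} at $\mathfrak{s}$, unless it is a label $c_i$ with $\xi_i$ not known. Layer $i$ is \emph{settled} at $\mathfrak{s}$ if $c_i$ is assigned. A state is \emph{terminal} if no label is pending; then all labels are assigned. For nonterminal $\mathfrak{s}$ let $\mu(\mathfrak{s})$ be the least width of a pending label; the \emph{children} of $\mathfrak{s}$ are the states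 obtained by assigning values, in all possible ways, to all pending labels of width exactly $\mu(\mathfrak{s})$.

For a layer $i$ not settled at $\mathfrak{s}$ let $\theta=\theta_{i,\xi_i}$ if $\xi_i$ is known and $\theta=b_i$ otherwise. Put $J_i[\mathfrak{s}]=J_r^{\theta,n}$ if $i=r$ is unbounded and $n$ is assigned, and $J_i[\mathfrak{s}]=J_i^\theta$ in all other cases. Let $\mathcal{I}(\mathfrak{s})$ be the ideal generated by the $J_i[\mathfrak{s}]$ with $i$ not settled, and $\mathcal{I}(\mathfrak{s})=\{\emptyset\}$ if all layers are settled. In Section~\ref{ss:two} the labels are $c_1$ of width $\omega$ and $c_0$ of width $b$, and for a child $\mathfrak{s}$ of the empty state $\mathcal{I}(\mathfrak{s})$ is the ideal of thin sets.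

\begin{lemma}\label{lem:states}
The empty state is nonterminal and $\mathcal{I}(\emptyset)=\mathcal{I}_{\mathbf{n}}$. Let $\mathfrak{s}$ be nonterminal and $\mu=\mu(\mathfrak{s})$.
\begin{itemize}
\item[(a)] $\mathcal{I}(\mathfrak{s})$ is $\mu$-complete.
\item[(b)] $\mathfrak{s}$ has at least one and at most $\mu$ children.
\item[(c)] If $\mathfrak{s}'$ is a child of $\mathfrak{s}$, then $\mathcal{I}(\mathfrak{s}')\subseteq\mathcal{I}(\mathfrak{s})$, and $\mu(\mathfrak{s}')>\mu$ if $\mathfrak{s}'$ is nonterminal.
\end{itemize}
\end{lemma}

\begin{proof}
At the empty state $\xi_0$ or $c_0$ is pending, and $J_i[\emptyset]=J_i^{b_i}$ for all $i$; use \eqref{eq:gen}.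

(a) For $\mu=\omega$ there is nothing to prove. Let $\mu>\omega$. Then $n$, if present, is assigned. Let $i$ be unsettled. If $\xi_i$ is known, $J_i[\mathfrak{s}]$ is $\theta_{i,\xi_i}$-complete and $c_i$ is pending with width $\theta_{i,\xi_i}\ge\mu$. If not, $J_i[\mathfrak{s}]$ is $\kappa_i$-complete and $\xi_i$ is pending with width $\kappa_i\ge\mu$.

(b) Finitely many labels are assigned, each with at least one and at most $\mu$ values.

(c) Passing to a child can only remove generating ideals, replace $b_i$ by $\theta_{i,\xi_i}<b_i$, and replace $J_r^\theta$ by $J_r^{\theta,n}$. A label pending at $\mathfrak{s}'$ was either pending at $\mathfrak{s}$ with width greater than $\mu$, or is a label $c_i$ where $\xi_i$ has just been assigned; then its width is $\theta_{i,\xi_i}>\kappa_i=\mu$.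
\end{proof}

\subsection{Nodes and their order}
A \emph{node} is a sequence $\nu=(l;\mathfrak{s}_0,\dots,\mathfrak{s}_t)$ with $l\in I$, $t\ge0$, $\mathfrak{s}_0=\emptyset$ and $\mathfrak{s}_{u+1}$ a child of $\mathfrak{s}_u$ for $u<t$. Its state is $\mathfrak{s}_\nu=\mathfrak{s}_t$, and we speak of labels assigned and layers settled at $\nu$. A node with $t=0$ is a \emph{root}; the others are \emph{proper}. The \emph{parent} $\pi$ of a proper node $\nu$ is obtained by deleting $\mathfrak{s}_t$, and the \emph{stage} of $\nu$ is $\sigma(\nu)=\mu(\mathfrak{s}_\pi)$. By Lemma~\ref{lem:states}(c),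
\begin{equation}\label{eq:stage}
\sigma(\pi)<\sigma(\nu)\text{ if the parent }\pi\text{ of }\nu\text{ is proper.}
\end{equation}
Hence the least stage is $\mu_0=\mu(\emptyset)$, and the nodes of stage $\mu_0$ are exactly the children of roots. If $r$ is unbounded, then $\mu_0=\omega$ and $n$ is assigned at every proper node. Layer $i$ is \emph{newly settled} at a proper node $\nu$ if it is settled at $\nu$ but not at its parent $\pi$; then $\xi_i$ is known at $\pi$ and $\theta_{i,\xi_i}=\sigma(\nu)$.

\begin{lemma}\label{lem:count}
There is a well-order $\prec$ of the proper nodes such that $\sigma(\nu')<\sigma(\nu)$ implies $\nu'\prec\nu$, and every proper node $\nu$ has fewer than $\sigma(\nu)$ predecessors.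
\end{lemma}

\begin{proof}
Let $\Sigma$ be the set of stages. Its elements are widths, so they are regular and lie among $\omega$, the $\kappa_i$ and the $\theta_{i,\xi}$. Let $\mu\in\Sigma$, $\mu>\mu_0$, and $\mu^-=\sup(\Sigma\cap\mu)$. We claim that $\mu^-<\mu$. Otherwise $\Sigma\cap\mu$ is unbounded in $\mu$. Apart from finitely many elements, $\Sigma$ is covered by the finitely many sets $\{\theta_{i,\xi}:\xi<\kappa_i\}$ with $b_i$ singular, so for one such $i$ the cardinals $\theta_{i,\xi}<\mu$ are unbounded in $\mu$. Then $\operatorname{cf}(\mu)\le\kappa_i<\theta_{i,\xi}<\mu$ for some $\xi$, although $\mu$ is regular.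

We show by induction on $\mu\in\Sigma$ that at most $\mu$ nodes have stage $\mu$ and fewer than $\mu$ proper nodes have smaller stage. For $\mu=\mu_0$ there are at most $|I|\cdot\mu_0=\mu_0$ children of roots, because $I$ is countable. For $\mu>\mu_0$, the number of proper nodes of smaller stage is at most $|\Sigma\cap\mu|\cdot\mu^-=\mu^-<\mu$. The parents of the nodes of stage $\mu$ are among them by \eqref{eq:stage}, and each has at most $\mu$ children.

Order the proper nodes first by stage and, within stage $\mu$, in order type at most $\mu$.
\end{proof}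

A parent that is proper precedes its children in $\prec$, by \eqref{eq:stage}.

\section{Choosing the points}\label{sec:points}

To every proper node $\nu$ we attach a point $s_\nu\in S_l$, which will satisfy \eqref{eq:target} for the layers settled at $\nu$. The point must be sufficiently independent of the earlier points. In an unbounded layer exact independence is too much to ask, and the next two lemmas say what suffices. In both, $b$ is an infinite cardinal, $\Lambda=\Lambda_b$ and $\mathcal{D}=\mathcal{D}_b$.

\subsection{Approximate extension}

\begin{lemma}\label{lem:large}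
Let $A\le E$, $a\in E$, $n\ge1$, and suppose that the order $j_0$ of $a$ modulo $A$ is infinite or greater than $n$. Then for all $k\ge1$ and $u:\Lambda\times k\to\mathbb{T}$, every homomorphism $h:A\to\mathcal{D}$ extends to $h':A+\langle a\rangle\to\mathcal{D}$ with $\|h'(a)-u\|_k\le1/n$.
\end{lemma}

\begin{proof}
If $j_0=\infty$, put $h'(a)=[u]_k$ and use (E1). Let $j_0<\infty$ and $v=h(j_0a)\in\mathcal{D}$. The solutions of $j_0t=v(w,j)$ form a coset of $\mathbb{T}[j_0]$, so one of them is within $\frac{1}{2j_0}<\frac1n$ of $u(w,j)$; let $d(w,j)$ be such a solution for $j<k$, and $d(w,j)=v(w,j)/j_0$ for $j\ge k$. Then $d\in\mathcal{D}$ and $j_0d=v$, so (E1) allows $h'(a)=d$.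
\end{proof}

The hypothesis holds when $n!\,a\notin A$, and the elements $a$ with $n!\,a\in A$ form a set in $J_r^{\theta,n}$ when $|A|<\theta$. This fails for $\theta=\omega$, since a finitely generated group $A$ may be infinite: for $G=\mathbb{Z}$ and $A\neq0$, every $a$ satisfies $n!\,a\in A$ as soon as $n$ is at least the index of $A$. As in Section~\ref{ss:Z}, we then allow small changes of the values already chosen, and in return only a finite set has to be avoided.

\begin{lemma}\label{lem:perturb}
Let $A\le E$ be finitely generated, $Q\subseteq A$ finite, $\varepsilon>0$ and $n\ge1$. There is a finite set $F=F(A,Q,\varepsilon,n)\subseteq E$ with the following property. If $a\in E$ and $n!\,a\notin F$, then for every homomorphism $h:A\to\mathcal{D}$, every $k\ge1$ and every $u:\Lambda\times k\to\mathbb{T}$ there is a homomorphism $h':A+\langle a\rangle\to\mathcal{D}$ with $\|h'(y)-h(y)\|_\infty\le\varepsilon$ for all $y\in Q$ and $\|h'(a)-u\|_k\le1/n$.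
\end{lemma}

\begin{proof}
Write $A=A_0\oplus\langle g_1\rangle\oplus\dots\oplus\langle g_d\rangle$ with $A_0$ finite and each $g_i$ of infinite order; the \emph{coefficients} of an element of $A$ are its coefficients at $g_1,\dots,g_d$. Let $\gamma$ bound the absolute values of the coefficients of elements of $Q$, and let $\Gamma=1+\gamma/\varepsilon$. Let $F$ be the set of all $\frac{n!}{j}g$, where $1\le j\le n$ and $g\in A$ has all coefficients of absolute value at most $\Gamma$. It is finite because $A_0$ is finite.

Let $n!\,a\notin F$, and let $j_0$ be the order of $a$ modulo $A$. If $j_0>n$, Lemma~\ref{lem:large} gives $h'$ with $h'|_A=h$. Let $j_0\le n$ and $g=j_0a\in A$. Since $\frac{n!}{j_0}g=n!\,a\notin F$, some coefficient $\gamma_i$ of $g$ has $|\gamma_i|>\Gamma$. For $j<k$ let $\delta(w,j)\in(-\frac12,\frac12]$ represent $j_0u(w,j)-h(g)(w,j)$. Define $h'$ on $A$ to agree with $h$ on $A_0$ and at $g_{i'}$ for $i'\ne i$, and put $h'(g_i)=h(g_i)+[\delta/\gamma_i+\mathbb{Z}]_k$. For $y\in Q$ we get $\|h'(y)-h(y)\|_\infty\le\gamma/(2\Gamma)\le\varepsilon$. For $j<k$ we get $h'(g)(w,j)=h(g)(w,j)+\delta(w,j)=j_0u(w,j)$.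 Let $d(w,j)=u(w,j)$ for $j<k$ and $d(w,j)=h'(g)(w,j)/j_0$ for $j\ge k$. Then $d\in\mathcal{D}$ and $j_0d=h'(g)$, so (E1) allows $h'(a)=d$.
\end{proof}

It matters that $F$ does not depend on $h$: all points can be chosen before any homomorphism is defined.

We say that we are in the \emph{critical case} if $r$ is unbounded and $b_r=\omega$. Then $n$ and $c_r$ are pending at $\emptyset$ with width $\omega$, so $r$ is newly settled at every node of stage $\omega$ and at no other node. There are infinitely many nodes of stage $\omega$, and they form an initial segment $\nu_1\prec\nu_2\prec\cdots$ of the order. Let $n_t$ be the value of $n$ at $\nu_t$ and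
\[
\varepsilon_t=2^{-t-1}/\max\{n_1,\dots,n_t\}.
\]
Conversely, if $r$ is unbounded and newly settled at a node of stage $\omega$, then $\theta_{r,\xi_r}=\omega$; this excludes singular $b_r$, where $\theta_{r,\xi}>\kappa_r\ge\omega$, so we are in the critical case.

\subsection{Homogeneous sets}
Cases I and II of Section~\ref{ss:two} become the alternatives $m=1$ and $m=2$ of the following property. Let $\mathcal{J}$ be an ideal on $G$, $i$ a layer and $m\ge0$. A set $X\subseteq G$ is \emph{$(i,m)$-homogeneous for $\mathcal{J}$} if
\begin{itemize}
\item $m\ge1$, the map $x\mapsto m\rho_i(x)$ is constant on $X$, and $\{x\in X:\frac mp\rho_i(x)=y\}\in\mathcal{J}$ for all primes $p\mid m$ and all $y\in E_i$; or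
\item $m=0$ and $\{x\in X:q\rho_i(x)=y\}\in\mathcal{J}$ for all $q\ge1$ and all $y\in E_i$.
\end{itemize}
This property passes to subsets of $X$.

\begin{lemma}\label{lem:homog}
Every $Y\notin\mathcal{J}$ contains a set $X\notin\mathcal{J}$ that is $(i,m_i)$-homogeneous for $\mathcal{J}$ for every layer $i$, for suitable integers $m_i\ge0$.
\end{lemma}

\begin{proof}
Treat the layers one after another. If there are $m\ge1$ and $y$ with $\{x\in Y:m\rho_i(x)=y\}\notin\mathcal{J}$, let $m_i$ be the least such $m$ and replace $Y$ by the corresponding set; the condition on $\frac{m_i}{p}$ holds by minimality. Otherwise put $m_i=0$ and keep $Y$.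
\end{proof}

\subsection{The recursion}
For a root $\pi=(l;\emptyset)$ put $X_\pi=S_l$, so $X_\pi\notin\mathcal{I}(\mathfrak{s}_\pi)$ by hypothesis (b) and Lemma~\ref{lem:states}. By recursion along $\prec$ we choose, for each proper node $\nu$ with parent $\pi$, a set $X_\nu\subseteq X_\pi$ with $X_\nu\notin\mathcal{I}(\mathfrak{s}_\nu)$, integers $m_{\nu,i}\ge0$ such that $X_\nu$ is $(i,m_{\nu,i})$-homogeneous for $\mathcal{I}(\mathfrak{s}_\nu)$, and a point $s_\nu\in X_\nu$.

Let $\nu$ have parent $\pi$ and stage $\mu=\mu(\mathfrak{s}_\pi)$. Let $A_i=A_i(\nu)$ be the subgroup of $E_i$ generated by the elements $\rho_i(s_{\nu'})$ with $\nu'\prec\nu$ and $i$ settled at $\nu'$. By Lemma~\ref{lem:count} it has fewer than $\mu$ generators. Hence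
\begin{equation}\label{eq:size}
|A_i|<\mu\quad\text{if }\mu>\omega\text{ or } i\text{ is bounded;}
\end{equation}
for $\mu=\omega$ and bounded $i$, this holds because a finitely generated group killed by $e_i$ is finite. Let $Y$ be the set of all $x\in X_\pi$ that satisfy the following conditions.
\begin{itemize}
\item[(G1)] For every $i$ settled at $\pi$, with $m=m_{\pi,i}$ and $z=\rho_i(x)-\rho_i(s_\pi)$: if $m\ge1$, then $\frac mpz\notin A_i$ for all primes $p\mid m$; if $m=0$, then $qz\notin A_i$ for all $q\ge1$.
\item[(G2)] For every bounded $i$ newly settled at $\nu$: $\frac{e_i}{p}\rho_i(x)\notin A_i$ for all primes $p\mid e_i$.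
\item[(G3)] If $r$ is unbounded and newly settled at $\nu$ and $\mu>\omega$: $n!\,x\notin A_r$, where $n$ is the value assigned at $\pi$ (it is assigned, since $\mu(\mathfrak{s}_\pi)>\omega$).
\item[(G4)] In the critical case, if $\nu=\nu_t$: $(2n_t)!\,x\notin F(A_r,Q,\varepsilon_t,2n_t)$, where $Q=\{s_{\nu_1},\dots,s_{\nu_{t-1}}\}$ and $A_r=\langle Q\rangle$.
\end{itemize}

\begin{lemma}\label{lem:violators}
$X_\pi\setminus Y\in\mathcal{I}(\mathfrak{s}_\pi)$.
\end{lemma}

\begin{proof}
It suffices to treat each condition, layer and prime separately. Let $V\subseteq X_\pi$ be the corresponding set of violators.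

(G1) No layer is settled at a root, so $\pi$ is proper, and $\mu>\sigma(\pi)\ge\omega$ by \eqref{eq:stage}. If $m\ge1$, then $V$ is the union of the sets $\{x\in X_\pi:\frac mp\rho_i(x)=y\}$ over $y\in\frac mp\rho_i(s_\pi)+A_i$. If $m=0$, it is the union of the sets $\{x\in X_\pi:q\rho_i(x)=y\}$ over $q\ge1$ and $y\in q\rho_i(s_\pi)+A_i$. These are at most $|A_i|\cdot\omega<\mu$ sets by \eqref{eq:size}, each in $\mathcal{I}(\mathfrak{s}_\pi)$ by homogeneity of $X_\pi$. Lemma~\ref{lem:states}(a) gives $V\in\mathcal{I}(\mathfrak{s}_\pi)$.

(G2) Here $i$ is unsettled at $\pi$ and $J_i[\mathfrak{s}_\pi]=J_i^\mu$. Since $\frac{e_i}{p}\rho_i(V)\subseteq A_i$, \eqref{eq:size} gives $V\in J_i^\mu$.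

(G3) Here $J_r[\mathfrak{s}_\pi]=J_r^{\mu,n}$, and $n!\,V\subseteq A_r$ has size less than $\mu$ by \eqref{eq:size}.

(G4) Here $\pi$ is a root and $J_r[\mathfrak{s}_\pi]=J_r^{\omega}$. Since $(2n_t)!\,V$ is finite, $V\in J_r^{\omega,2n_t}\subseteq J_r^\omega$. It is essential that $n$ is not yet assigned at $\pi$.
\end{proof}

Since $X_\pi\notin\mathcal{I}(\mathfrak{s}_\pi)$, the lemma gives $Y\notin\mathcal{I}(\mathfrak{s}_\pi)$, and so $Y\notin\mathcal{I}(\mathfrak{s}_\nu)$ by Lemma~\ref{lem:states}(c). Let $X_\nu\subseteq Y$ and $m_{\nu,i}$ be given by Lemma~\ref{lem:homog} for $\mathcal{J}=\mathcal{I}(\mathfrak{s}_\nu)$. As $X_\nu\notin\mathcal{I}(\mathfrak{s}_\nu)$, it is nonempty; choose any $s_\nu\in X_\nu$. This completes the recursion, and each $s_\nu$ satisfies (G1)--(G4).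

\section{Defining the homomorphisms}\label{sec:homs}

\begin{proof}[Proof of Proposition~\ref{prop:goal}]
Fix a layer $i$. We define $h_i$ by recursion along the proper nodes $\nu$ at which $i$ is settled, in the order $\prec$. At $\nu$ the homomorphism $h_i$ is already defined on $A_i=A_i(\nu)$, which is $0$ or the union of the increasing chain of domains obtained before. We extend it to $A_i+\langle a\rangle$, where $a=\rho_i(s_\nu)$, so that
\begin{equation}\label{eq:node}
\|\varphi_i(\rho_i(s_\nu))-f_i\|_{k_i}\le\eta_i(n)\quad\text{for the values }(f_i,k_i)\text{ and } n\text{ assigned at }\nu,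
\end{equation}
where $\varphi_i=h_i+\psi_i$ and $n$ is irrelevant for bounded $i$. The only exception is Rule 4, which treats the whole stage $\omega$ at once. Let $\pi$ be the parent of $\nu$ and $\mu=\sigma(\nu)$.

\emph{Rule 1: $i$ is settled at $\pi$.} Then $\pi$ is proper, $\pi\prec\nu$ and $\rho_i(s_\pi)\in A_i$. Let $z=a-\rho_i(s_\pi)$, so $A_i+\langle a\rangle=A_i+\langle z\rangle$, and let $m=m_{\pi,i}$ and $d=[-\psi_i(z)]_{k_i}$. If $m\ge1$, then $mz=0$, because $s_\nu,s_\pi\in X_\pi$ and $m\rho_i$ is constant on $X_\pi$; by (G1) and (E2), $z$ has order $m$ modulo $A_i$; and $md=[-\psi_i(mz)]_{k_i}=0=h_i(mz)$. If $m=0$, then $z$ has infinite order modulo $A_i$ by (G1). In both cases (E1) allows $h_i(z)=d$. Then $\varphi_i(z)$ vanishes on $\Lambda_i\times k_i$, so $\varphi_i(a)=\varphi_i(\rho_i(s_\pi))$ there. The nodes $\pi$ and $\nu$ assign the same values to $c_i$ and, if it is present, to $n$. So \eqref{eq:node} passes from $\pi$ to $\nu$ with the same error.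

\emph{Rule 2: $i$ is bounded and newly settled at $\nu$.} We have $e_ia=0$, and $a$ has order $e_i$ modulo $A_i$ by (G2) and (E2). The element $d=[f_i-\psi_i(a)]_{k_i}$ satisfies $e_id=0$, since $f_i$ and $\psi_i(a)$ take values in $\mathbb{T}[e_i]$. By (E1) we may put $h_i(a)=d$, and $\varphi_i(a)=f_i$ on $\Lambda_i\times k_i$.

\emph{Rule 3: $i=r$ is unbounded and newly settled at $\nu$, and $\mu>\omega$.} By (G3) the order of $a$ modulo $A_r$ does not divide $n!$, so it is infinite or greater than $n$. Apply Lemma~\ref{lem:large} with $k=k_r$ and $u=f_r-\psi_r(a)$ on $\Lambda_r\times k_r$.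

\emph{Rule 4: $i=r$ in the critical case, stage $\omega$.} Let $a_t=s_{\nu_t}$ and $A^t=\langle a_1,\dots,a_t\rangle$, $A^0=0$. Let $(f^t,k^t)$ be the value of $c_r$ at $\nu_t$ and $u^t=f^t-\psi_r(a_t)$ on $\Lambda_r\times k^t$. Starting from $h^0=0$, (G4) and Lemma~\ref{lem:perturb} give homomorphisms $h^t:A^t\to\mathcal{D}_r$ with
\[
\|h^t(a_{t'})-h^{t-1}(a_{t'})\|_\infty\le\varepsilon_t\quad(t'<t),\qquad \|h^t(a_t)-u^t\|_{k^t}\le\frac{1}{2n_t}.
\]
Each $g\in\bigcup_tA^t$ is a fixed integer combination of finitely many $a_{t'}$, and $\sum_t\varepsilon_t<\infty$, so $h^t(g)$ is uniformly Cauchy. Its limit $h_r(g)$ lies in $\mathcal{D}_r$ by Lemma~\ref{lem:cube}(a), and $h_r$ is a homomorphism on $\bigcup_tA^t$. Since $\varepsilon_{t'}\le2^{-t'-1}/n_t$ for $t'>t$,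
\[
\|h_r(a_t)-u^t\|_{k^t}\le\frac{1}{2n_t}+\frac{1}{n_t}\sum_{t'>t}2^{-t'-1}\le\frac{1}{n_t},
\]
which is \eqref{eq:node} for $\nu_t$. At all later stages $r$ is settled at the parent, so only Rule 1 applies, and it uses the final values of $h_r$.

The four rules cover all cases, since an unbounded layer is newly settled at stage $\omega$ only in the critical case. After the recursion, extend $h_i$ to $E_i$ by (E3) and Lemma~\ref{lem:cube}(a).

Now let $l$, $n$ and $(f_i,k_i)\in\mathcal{C}_i$ be given. For each $i$ choose $\xi_i$ with $(f_i,k_i)\in\mathcal{C}_{i,\xi_i}$. Start at the root $(l;\emptyset)$ and pass repeatedly to the child that assigns these values to the labels that are due. Each step assigns at least one of finitely many labels, so we reach a proper node $\nu$ with terminal state. All layers are settled at $\nu$, and $s_\nu\in X_\nu\subseteq S_l$ satisfies \eqref{eq:target} for all $i$ by \eqref{eq:node}.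
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\section{Arbitrary groups and the criterion}\label{sec:A}

An infinite group that is not irreducible has a canonical irreducible subgroup of finite index, which is open in every Hausdorff group topology.

\begin{lemma}\label{lem:reduce}
Let $G$ be infinite and not irreducible, let $N\ge1$ be least with $NG$ finite, let $G'=G[N]$, and let $R$ be a set of representatives of the cosets of $G'$. For $S\subseteq G$ and $x\in R$ put $S_x=(S-x)\cap G'$.
\begin{itemize}
\item[(a)] $G'$ has finite index in $G$ and is irreducible.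
\item[(b)] If $S$ is dense in a Hausdorff group topology $\mathcal{T}$ on $G$, then every $S_x$ is dense in $(G',\mathcal{T}|_{G'})$.
\item[(c)] For every precompact Hausdorff group topology $\mathcal{T}_0$ on $G'$ there is a precompact Hausdorff group topology $\mathcal{T}'$ on $G$ such that $S$ is $\mathcal{T}'$-dense whenever all $S_x$ are $\mathcal{T}_0$-dense.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The index of $G'$ is $|NG|$, so $R$ is finite and $G'$ is infinite. Let $n\ge1$ and $nG'$ be finite. Then $nG=\bigcup_{x\in R}(nx+nG')$ is finite. With $d=\gcd(n,N)$, the group $dG\subseteq nG+NG$ is finite, so $d\ge N$ by minimality. Hence $N\mid n$ and $nG'=0$.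

(b) By (T2) and (T1), $G'$ is closed of finite index, hence open, and the dense set $S-x$ has dense intersection with it.

(c) The $\mathcal{T}_0$-neighborhoods of $0$ form a base at $0$ of a group topology $\mathcal{T}'$ on the abelian group $G$, in which $(G',\mathcal{T}_0)$ is an open subgroup. It is Hausdorff since these neighborhoods intersect in $\{0\}$. If $G'=F+U$ with $F$ finite, then $G=(R+F)+U$; so $\mathcal{T}'$ is precompact by (T3). If all $S_x$ are dense in $G'$, then $x+S_x\subseteq S$ is dense in $x+G'$ for each $x\in R$, so $S$ is dense in $G$.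
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $G$ is finite, $\mathcal{T}$ is discrete and compact, and $\mathcal{T}'=\mathcal{T}$ works. If $G$ is irreducible, apply (a)$\Rightarrow$(c) of Theorem~\ref{thm:B}. Otherwise, in the notation of Lemma~\ref{lem:reduce}, the countable family $\{S_x:S\in\mathcal{S},\ x\in R\}$ satisfies condition (a) of Theorem~\ref{thm:B} in the irreducible group $G'$. So all $S_x$ are dense in one precompact Hausdorff group topology on $G'$, and Lemma~\ref{lem:reduce}(c) gives $\mathcal{T}'$.
\end{proof}

The same argument characterizes potential density in algebraic and set-theoretic terms for every infinite group.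

\begin{corollary}\label{cor:crit}
Let $G$ be an infinite group and $S\subseteq G$. If $G$ is irreducible, $S$ is potentially dense if and only if $S\notin\mathcal{I}_{\mathbf{n}}$ for some admissible $\mathbf{n}$. Otherwise, with $N$ and $R$ as in Lemma~\ref{lem:reduce}, $S$ is potentially dense if and only if there is an admissible sequence $\mathbf{n}$ for $G[N]$ such that $(S-x)\cap G[N]\notin\mathcal{I}_{\mathbf{n}}$ for all $x\in R$.
\end{corollary}

\begin{proof}
The first statement is Theorem~\ref{thm:B} for $\mathcal{S}=\{S\}$. For the second, apply Theorem~\ref{thm:B} to the finite family $\{S_x:x\in R\}$ in $G[N]$, together with Lemma~\ref{lem:reduce}(b) in one direction and Lemma~\ref{lem:reduce}(c) in the other.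
\end{proof}

\begin{remark}
For a divisible or torsion-free group $G\ne0$ the criterion reduces to the condition recalled in the introduction. Such a group is irreducible, since $|nG|=|G|$ is infinite for all $n\ge1$. The sequence $(0)$ is admissible, and $X\in\mathcal{I}_{(0)}$ if and only if $|qX|<\ell(|G|)$ for some $q\ge1$, because for a finite union one can take the product of the multipliers. Moreover $\mathcal{I}_{(0)}\subseteq\mathcal{I}_{\mathbf{n}}$ for every admissible $\mathbf{n}$. Indeed, if $G$ is divisible and $n_0\ge2$, then $G/N_1G=0$ and every set is small of type $(0,p)$ for $p\mid n_0$. If $G$ is torsion-free, then $N_{r+1}G=0$ forces $n_r=0$, and $b_r=\ell(|G|)$. So $S$ is potentially dense if and only if $|qS|\ge\ell(|G|)$ for all $q\ge1$.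
\end{remark}

\begin{thebibliography}{9}
\bibitem{DS} Dikran Dikranjan, Dmitri Shakhmatov, \emph{Hewitt-Marczewski-Pondiczery type theorem for abelian groups and Markov's potential density}, arXiv:0912.0497 (2009).
\end{thebibliography}
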